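# Coarsest matroid subdivisions of $\Delta(3,n)$: the maximal spread of a ray of the Dressian

## A number attached to a matroid of rank 3

Let $M$ be a loopless matroid of rank $3$ on $[n]=\{1,\dots,n\}$. Its rank-1 flats are its parallel classes; think of them as points in a plane. Its rank-2 flats are the lines through these points. Write $s$ for the number of parallel classes, and for a rank-2 flat $L$ write $l=l(L)$ for the number of parallel classes in $L$, so $l\ge 2$. These notes turn on the integer
$$\psi(M)=15-5s+\sum_{L}\bigl(l(L)-1\bigr),$$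
where the sum runs over all rank-2 flats. Throughout, $\binom x2=\frac{x(x-1)}2$ for every integer $x$, also negative; this is always $\ge 0$, and it is $0$ exactly for $x\in\{0,1\}$. Two classes lie on exactly one line, so
$$\sum_L l(l-1)=s(s-1). \tag{1}$$

Here are the values that we shall need.

* $M=U_{3,n}$. There are $n$ points and $\binom n2$ lines with $l=2$, so $\psi=15-5n+\binom n2=\frac{n^2-11n+30}2=\binom{n-5}2$.
* $M=U_{1,A}\oplus N$, where $N$ is a loopless rank-2 matroid on $B=[n]\setminus A$ with $q$ parallel classes. The points are $A$ and the $q$ classes of $N$. The lines are $B$, with $l=q$, and $A\cup p$ for each class $p$ of $N$, with $l=2$. So $\psi=15-5(1+q)+(q-1)+q=9-3q$.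
* $M=U_{1,A}\oplus U_{1,B}\oplus U_{1,C}$. There are three points and three lines with $l=2$, so $\psi=15-15+3=3$.
* Four classes in general position: $\psi=15-20+6=1$. Five classes, exactly three of them on a common line and otherwise general: one line with $l=3$ and $10-3=7$ lines with $l=2$, so $\psi=15-25+2+7=-1$.

What is $\psi$ for? If the hypersimplex $\Delta(3,n)$ is cut into matroid polytopes, we shall see that $\psi$ adds up with signs: the sum over the maximal pieces, minus the sum over the interior pieces of codimension $1$, plus the sum over the interior pieces of codimension $2$, is $\psi(U_{3,n})=\binom{n-5}2$. This relation controls the number of pieces when the cutting is as coarse as possible.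

## Matroid subdivisions, the Dressian, and the spread

Let $2\le k$ and $n\ge k+2$. For $S\subseteq[n]$ put $e_S=\sum_{i\in S}e_i\in\mathbb R^n$, and for $x\in\mathbb R^n$ put $x(S)=\sum_{i\in S}x_i$. The hypersimplex is
$$\Delta(k,n)=\operatorname{conv}\{e_S: |S|=k\}=\{x\in[0,1]^n:\ x([n])=k\}.$$
A weight vector $w\in\mathbb R^{\binom{[n]}k}$ induces a regular subdivision: project the lower faces of $\operatorname{conv}\{(e_S,w_S)\}$. Concretely, a set $v$ of $k$-subsets is a cell if there are $x\in\mathbb R^n$ and a constant $\kappa$ with $w_S-x(S)\ge \kappa$ for all $S$, with equality exactly for $S\in v$. Since $x([n])=k$ on $\Delta(k,n)$, we may absorb $\kappa$ into $x$ and take $\kappa=0$. The closures of the sets of $w$ that induce the same subdivision are the cones of the secondary fan.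

For a matroid $M$ of rank $k$ on $[n]$, let $P_M=\operatorname{conv}\{e_S:S\text{ a basis of }M\}$; we identify $M$, its set of bases and $P_M$. We use these textbook facts.

* $\max_{P_M}x(A)=r_M(A)$, because the maximum is attained at a vertex $e_S$ and $|S\cap A|$ has maximum $r_M(A)$ over the bases.
* The face $P_M\cap\{x(A)=r_M(A)\}$ is $P_{M|A\oplus M/A}$: a basis $S$ with $|S\cap A|=r_M(A)$ is a basis of $M|A$ together with a basis of $M/A$.
* $\dim P_M=n-\#\{\text{connected components of }M\}$.

**Definition.** A subdivision of $\Delta(k,n)$ is a *matroid subdivision* if every cell is a matroid polytope, that is, every edge of every cell is parallel to some $e_i-e_j$. The *Dressian* $\mathrm{Dr}(k,n)$ is the subfan of the secondary fan formed by the $w$ that induce matroid subdivisions. Equivalently, as a set, it consists of the $w$ such that for every $(k-2)$-subset $S$ and distinct $i,j,l,m\notin S$ the minimum of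
$$w_{Sij}+w_{Slm},\quad w_{Sil}+w_{Sjm},\quad w_{Sim}+w_{Sjl}$$
is attained at least twice.

Adding a vector of the form $(x(S))_S$ to $w$ does not change the subdivision. These vectors form the $n$-dimensional lineality space, and all dimensions of cones below are taken modulo it.

**Definition.** A *ray* of $\mathrm{Dr}(k,n)$ is a one-dimensional cone modulo lineality; rays correspond to the coarsest nontrivial regular matroid subdivisions. The *spread* of $w\in\mathrm{Dr}(k,n)$ is the number of maximal cells of its subdivision.

For example, let $w\in\mathbb R^{\binom{[n]}2}$ be $1$ at $\{1,2\}$ and $0$ elsewhere. In the relation for $\{1,2,l,m\}$ the three sums are $1,0,0$, and in the others they are $0,0,0$. So $w\in\mathrm{Dr}(2,n)$. We shall see below that it has spread $2$.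

For fixed $k$ the spread of arbitrary elements of $\mathrm{Dr}(k,n)$ is unbounded as $n$ grows. The question, from Sven Herrmann, Michael Joswig, and David Speyer, "Dressians, Tropical Grassmannians, and Their Rays", arXiv:1112.1278 (2011), is: what is the maximal spread of a ray of $\mathrm{Dr}(k,n)$, at least for $k=3$? For $k=3$ and $n=5,6,7,8$ the known values are $2,3,4,6$.

**Theorem A.** The maximal spread of a ray of $\mathrm{Dr}(3,n)$ is
$$2\ \text{ if } n=5,\qquad \binom{n-5}2+3=\frac{n^2-11n+36}2\ \text{ if } n\ge 6 .$$
The maximum is attained by rays generated by valuations of Plücker vectors of $3$-dimensional linear spaces over a valued field of characteristic $0$.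

The values are $2,3,4,6,9,13,18,24,\dots$ for $n=5,6,7,\dots$, in agreement with the known ones. The affine map $x\mapsto e_{[n]}-x$, that is $S\mapsto[n]\setminus S$, carries $\Delta(k,n)$ to $\Delta(n-k,n)$ and preserves regular subdivisions and edge directions up to sign. So $\mathrm{Dr}(k,n)\cong\mathrm{Dr}(n-k,n)$ with equal spreads, and the same values hold for $k=n-3$. For $k=2$ and $k=n-2$ the maximum is $2$, as we show on the way. The range $4\le k\le n-4$ is not settled here.

**Theorem B.** Let $n\ge5$ and let $w\in\mathrm{Dr}(3,n)$ lie in the relative interior of a $d$-dimensional cone. Let $V$ be its spread and $P$ the number of codimension-2 cells not contained in $\partial\Delta(3,n)$. Put $\delta=d-(V-P-1)$, and for a maximal cell $M$ put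
$$R(M)=\binom{s-5}2-\frac12\sum_{L:\,l\ge3}(l-3)(l-6).$$
Then $\delta\ge0$, $R(M)\ge0$ for every maximal cell $M$, and
$$V=\binom{n-5}2+2d+1-2\delta-\sum_MR(M). \tag{2}$$
Hence $V\le\binom{n-5}2+2d+1$. For $n\ge6$, a ray has maximal spread if and only if $V=P+2$ and every maximal cell has exactly $5$ or $6$ parallel classes, with no rank-2 flat containing $4$ of them.

## Two and three pieces, by hand

To draw subdivisions we use a simple principle. Let $g$ be a convex piecewise linear function on $\Delta(k,n)$ whose domains of linearity are polytopes with all vertices among the $e_S$. Then $w_S=g(e_S)$ induces the subdivision into these domains: the lower envelope of the points $(e_S,w_S)$ is $\ge g$ by convexity, and $\le g$ on each domain by linear interpolation. The vertex condition holds whenever a domain is cut out of $\Delta(k,n)$ by integer bounds on $x(I)$ for some intervals $I\subseteq[n]$, since an interval matrix is totally unimodular.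

Two pieces. On $\Delta(3,5)$ take $g=\max(0,x_4+x_5-1)$, so $w_S=1$ if $\{4,5\}\subseteq S$ and $w_S=0$ otherwise. The two domains are matroid polytopes. On $x_4+x_5\le1$ we get $M_1$, in which $4,5$ are parallel: four classes in general position. On $x_4+x_5\ge1$, that is $x_1+x_2+x_3\le2$, we get $M_2$, in which $\{1,2,3\}$ is a line: five classes, three on a line. The common piece is $U_{1,\{4,5\}}\oplus U_{2,\{1,2,3\}}$, with $\psi=9-9=0$. The signed sum of $\psi$ is $1+(-1)-0=0=\binom{5-5}2$, as promised. A subdivision with two maximal cells can only be coarsened to the trivial one, so this is a ray with spread $2$. In the same way $\max(0,x_1+x_2-1)$ on $\Delta(2,n)$ gives the weight of the previous section, and it is a ray with spread $2$.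

Three pieces. On $\Delta(3,6)$ let $A=\{1,2\}$, $B=\{3,4\}$, $C=\{5,6\}$ and $\alpha=x(A)-1$, $\beta=x(B)-1$, $\gamma=x(C)-1$, so $\alpha+\beta+\gamma=0$. Take $g=\max(\alpha,0,-\beta)$. Its domains are the three sectors
$$\{\alpha\ge0,\gamma\le0\},\qquad\{\alpha\le0,\beta\ge0\},\qquad\{\beta\le0,\gamma\ge0\}.$$
Indeed $g=\alpha$ iff $\alpha\ge0$ and $\alpha+\beta\ge0$, that is $\gamma\le0$; the other two are similar. In the $(\alpha,\beta,\gamma)$-plane the sectors are separated by the three half-lines in the directions $(0,1,-1)$, $(-1,0,1)$, $(1,-1,0)$. The bases in the first sector are the $S$ with $S\cap A\ne\emptyset$ and $|S\cap C|\le1$. This is the matroid with classes $\{1\},\{2\},\{3\},\{4\},\{5,6\}$, the last three on a line and otherwise general; the other two sectors are the same up to a cyclic exchange of $A,B,C$. No two sectors have a convex union: for example $(-\varepsilon,0,\varepsilon)$ and $(\varepsilon,-\varepsilon,0)$ lie in the union of the first two, but their midpoint $(0,-\frac\varepsilon2,\frac\varepsilon2)$ lies in neither; the other pairs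 follow cyclically. So no nontrivial coarsening exists, and we have a ray of $\mathrm{Dr}(3,6)$ with spread $3$. Each maximal cell has $\psi=-1$. Each of the three separating pieces is $U_{1,\cdot}\oplus N$ with $q=3$, so it has $\psi=0$. The central piece $U_{1,A}\oplus U_{1,B}\oplus U_{1,C}$ has $\psi=3$. The signed sum is $-3-0+3=0=\binom{6-5}2$.

## Interior cells and signed counting

From here to the end of the upper bound, $n\ge5$, $\Delta=\Delta(3,n)$, and $\Sigma$ is the matroid subdivision induced by $w\in\mathrm{Dr}(3,n)$. We write $\operatorname{int}\Delta$ for the relative interior.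

**Step 1: which cells lie inside.** The aim is to list the cells not contained in $\partial\Delta$; call them *interior*. The boundary of $\Delta$ is the union of its faces $x_i=0$ and $x_i=1$, and a convex set inside the boundary lies in one of them. So $P_M$ is interior iff $M$ has no loops and no coloops. The components of a loopless matroid have rank at least $1$, so a rank-3 one has at most three. By $\dim P_M=n-\#\{\text{components}\}$, the interior cells are these:

* $V$ maximal cells: $M$ connected.
* $E$ cells of codimension 1, which we call *walls*: $e=U_{1,A}\oplus N$ with $|A|\ge2$ and $N$ a connected loopless rank-2 matroid on $B=[n]\setminus A$. Let $s_e$ be its number of parallel classes. A loopless rank-2 matroid is connected iff it has at least three classes, so $s_e\ge3$.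
* $P$ cells of codimension 2: $U_{1,A}\oplus U_{1,B}\oplus U_{1,C}$ with $|A|,|B|,|C|\ge2$.

There are no interior cells of codimension $\ge3$. If $n=5$, then $P=0$.

**Step 2: the indicator identity.** The aim is to write $\Delta$ as a signed sum of interior cells:
$$1_\Delta=\sum_{\sigma\text{ interior}}(-1)^{\operatorname{codim}\sigma}\,1_\sigma. \tag{3}$$
We recall the Euler characteristic $\chi$: it is finitely additive on finite unions of relatively open bounded convex polyhedra, it is $(-1)^{\dim C}$ on a nonempty relatively open one $C$, and it is $1$ on every nonempty compact convex polytope. Outside $\Delta$ both sides of (3) vanish. Let $x\in\Delta$, and let $Q$ be an open cube around $x$, so small that it meets only the cells that contain $x$. Then $Q\cap\operatorname{int}\Delta$ is nonempty, relatively open, convex, of dimension $n-1$. It is the disjoint union of the sets $Q\cap\operatorname{relint}\sigma$ over the interior cells $\sigma\ni x$, because $\operatorname{relint}\sigma\subset\operatorname{int}\Delta$ for interior $\sigma$ and $\operatorname{relint}\sigma\subset\partial\Delta$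 otherwise. Each of these sets is nonempty, relatively open, convex, of dimension $\dim\sigma$. Additivity of $\chi$ gives $(-1)^{n-1}=\sum_{\sigma\ni x}(-1)^{\dim\sigma}$, which is (3) at $x$.

**Step 3: functions that add up.** Multiply (3) by $1_K$ for a closed convex polyhedron $K$ and apply $\chi$, which is linear on the span of the indicators of polytopes. With $\varphi(M)=[P_M\cap K\ne\emptyset]$ (this bracket is $1$ or $0$) we get
$$\sum_{\text{maximal}}\varphi-\sum_{\text{walls}}\varphi+\sum_{\text{codim }2}\varphi=\varphi(U_{3,n}). \tag{4}$$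

**Definition.** A function on rank-3 matroids on $[n]$ is *valuative* here if it is a linear combination of functions $M\mapsto[P_M\cap K\ne\emptyset]$. Identity (4) holds for all valuative functions.

For example, $K=\{x_4+x_5\ge2\}$ gives the function "$4,5$ are independent". On the two-piece subdivision of $\Delta(3,5)$ it is $0$ on $M_1$, $1$ on $M_2$, $0$ on the wall and $1$ on $U_{3,5}$, and $0+1-0=1$. The constant $\varphi=1$ (with $K=\mathbb R^n$) gives
$$V-E+P=1. \tag{5}$$

## Jumps across walls, and what the dimension count gives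

The first thing to try is to compute the dimension of the cone of $w$: for a ray it is $1$, so there should be few cells.

**Lemma 1.** $d\ge E-2P=V-P-1$. In particular $\delta\ge0$.

**Step 1: the span of the cone.** The aim is to turn $d$ into the dimension of a linear space. Let $W$ be the space of all $w'\in\mathbb R^{\binom{[n]}3}$ such that for each maximal cell $v$ there is $x^v\in\mathbb R^n$ with $w'_S=x^v(S)$ for all $S\in v$. Every weight that induces $\Sigma$ lies in $W$. Conversely let $w''\in W$, with vectors $z^v$. For the given $w$ we have $w_S\ge x^v(S)$, with equality exactly on $v$. For small $\varepsilon$ the weight $w+\varepsilon w''$ equals $(x^v+\varepsilon z^v)(S)$ on $v$ and is still strictly larger off $v$. So each $v$ remains a maximal cell, these cells cover $\Delta$, and $w+\varepsilon w''$ induces $\Sigma$. Hence the weights inducing $\Sigma$ form an open subset of $W$, and $\dim W=n+d$. Since the $e_S$, $S\in v$, span $\mathbb R^n$, the vectors $x^v$ are determined by $w'$.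

**Step 2: one number per wall.** The aim is to describe how $x^v$ changes. Let $e=U_{1,A}\oplus N$ be a wall, with $N$ on $B$. It lies in exactly two maximal cells: $v^-$ on the side $x(B)\le2$ and $v^+$ on the side $x(B)\ge2$. Put $y_e=2e_A-e_B$. For $S\in e$ we have $|S\cap A|=1$ and $|S\cap B|=2$, so $y_e(S)=0$. The $e_S$ with $S\in e$ span an affine space of dimension $n-2$ inside $x([n])=3$, hence a linear space of dimension $n-1$, whose annihilator is therefore $\mathbb Ry_e$. For $w'\in W$ the vector $x^{v^+}-x^{v^-}$ annihilates these $e_S$, so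
$$x^{v^+}-x^{v^-}=t_e\,y_e\qquad\text{for some }t_e\in\mathbb R. \tag{6}$$

**Step 3: two equations per codimension-2 cell.** Let $p$ be an interior codimension-2 cell with parts $A,B,C$. The maximal cells containing it are arranged cyclically around it, $v_1,\dots,v_q$, consecutive ones being separated by a wall through $p$. The differences $x^{v_{i+1}}-x^{v_i}$ sum to zero, so a signed sum of the vectors $t_ey_e$ over the walls $e\supset p$ is zero. All these $y_e$ annihilate the $e_S$ with $S\in p$, which span a space of dimension $n-2$. Its annihilator is the 2-dimensional space $\{\alpha e_A+\beta e_B+\gamma e_C:\alpha+\beta+\gamma=0\}$. So we have 2 linear equations on $t$. Let $T\subseteq\mathbb R^E$ be the space of all $t$ that satisfy these equations for all $p$; then $\dim T\ge E-2P$.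

**Step 4: every solution comes from a weight.** The aim is to show that $w'\mapsto(x^{v_0},t)$ is an isomorphism $W\to\mathbb R^n\times T$ for a fixed maximal cell $v_0$. Let $t\in T$ and $x^{v_0}\in\mathbb R^n$ be given. For $z\in\operatorname{int}\Delta$ let $\Phi_z$ be the set of families $(x^v)_{v\ni z}$, indexed by the maximal cells containing $z$, that obey (6) for each wall $e\ni z$. Forgetting all members but one is a bijection $\Phi_z\to\mathbb R^n$. Indeed the cell with $z$ in its relative interior has codimension $0$, $1$ or $2$: in the first case there is one vector and no rule; in the second, two vectors and one rule; in the third, one rule for each consecutive pair in a cycle, and the rules are compatible because $t\in T$. If $z'$ is close to $z$, then every cell containing $z'$ contains $z$, and forgetting gives a bijection $\Phi_z\to\Phi_{z'}$. So the sets $\Phi_z$ are the fibers of a covering space of $\operatorname{int}\Delta$. Since $\operatorname{int}\Delta$ is convex, it is simply connected and the covering is trivial. Choose $z_0$ in the interior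 of $v_0$: the element $x^{v_0}\in\Phi_{z_0}$ extends to a unique global section. The value $x^v$ in this section is locally constant on $v\cap\operatorname{int}\Delta$, which is connected. So we obtain one vector $x^v$ for each maximal cell, and (6) holds across every wall.

Put $w'_S=x^v(S)$ for any maximal $v\ni S$. This is well defined. If $v,v'$ both contain $S$, take a ball around $e_S$ that meets only cells containing $e_S$, and join generic interior points of $v$ and $v'$ by a segment in the convex set $\operatorname{int}\Delta\cap(\text{ball})$. It avoids the codimension-2 cells and crosses only walls $e\ni S$, for which $y_e(S)=0$. So $x^v(S)=x^{v'}(S)$. Thus $w'\in W$, the map is onto, and it is clearly injective. Hence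
$$d=\dim T\ge E-2P=V-P-1,$$
the last equality by (5). $\square$

In the three-piece example the only condition is that a signed sum of three vectors $t_e y_e$ vanishes. With $y_1+y_2+y_3=0$ for $y_1=2e_A-e_B-e_C$ and so on, and all three walls crossed in the same sense, it forces $t_1=t_2=t_3$, so $\dim T=1$: a ray, again.

**Proposition 2 (the case $k=2$).** For $n\ge4$ the rays of $\mathrm{Dr}(2,n)$ are exactly the subdivisions with $V=2$. So the maximal spread of a ray is $2$ for $k=2$, and by duality for $k=n-2$.

*Proof.* An interior cell of a matroid subdivision of $\Delta(2,n)$ is loopless of rank 2, so it has at most two components. The indicator identity and (5) hold with $P=0$, so $E=V-1$. The proof of Lemma 1 applies with walls $U_{1,A}\oplus U_{1,B}$ and $y_e=e_A-e_B$. There are no equations, so $d=\dim T=E=V-1$. Thus $d=1$ iff $V=2$, and the weight $\max(0,x_1+x_2-1)$ gives such a ray. $\square$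

For $k=3$ and a ray, Lemma 1 says
$$V\le P+2. \tag{7}$$
If $n=5$, then $P=0$ and $V\le2$: that case is finished. For $n\ge6$ this approach stops here. Nothing so far bounds $P$, and relation (5) is used up in eliminating $E$. What is missing is a bound for $P$ in terms of $V$ with slope smaller than $1$. We shall prove $2P\le V+\binom{n-5}2-1$. Together with $P\ge V-2$ this gives $2V-4\le V+\binom{n-5}2-1$, so $V\le\binom{n-5}2+3$. The second relation comes from $\psi$.

## Why $\psi$ adds up over a subdivision

**Lemma 3.** On loopless matroids of rank 3, $\psi$ agrees with a valuative function. Hence (4) holds for $\varphi=\psi$.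

*Proof.* For $A\subseteq[n]$ we have $P_M\cap\{x(A)\ge i\}\neq\emptyset$ iff $r_M(A)\ge i$, because $r_M(A)=\max_{P_M}x(A)$. So $[r(A)\ge i]$ is valuative, and so is $[r(A)=i]=[r(A)\ge i]-[r(A)\ge i+1]$. The constant $15$ is valuative too. It remains to show, for loopless $M$,
$$s=\sum_{A\ne\emptyset}(-1)^{|A|-1}[r(A)=1],\qquad \sum_L(l-1)=\sum_A(-1)^{|A|}[r(A)=2].$$
First identity: the sets of rank 1 are the nonempty subsets of the parallel classes, and each class $p$ contributes $\sum_{\emptyset\ne A\subseteq p}(-1)^{|A|-1}=1$. Second identity: each set of rank 2 spans a unique rank-2 flat. Fix such a flat $L$. Then $\sum_{A\subseteq L}(-1)^{|A|}=0$. In this sum the empty set contributes $1$ and the sets of rank 1 contribute $-l$ by the first computation. So the sets of rank 2 contribute $l-1$. All matroids in (4) are loopless, so (4) holds for $\psi$. $\square$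

The values from the first section are $9-3s_e$ on a wall $e$, $3$ on a codimension-2 cell, and $\binom{n-5}2$ on $U_{3,n}$. So (4) reads $\sum_{M}\psi(M)-\sum_e(9-3s_e)+3P=\binom{n-5}2$, where $M$ runs over the maximal cells. Add $E$ to both sides and use $E=V+P-1$ on the right:
$$\sum_M\psi(M)+\sum_e(3s_e-8)=\binom{n-5}2-1+V-2P. \tag{8}$$

## Walls are lines

The wall terms in (8) must be charged to maximal cells. This is possible because each wall is seen as a line from exactly one of its two sides.

**Lemma 4.** Pairs $(M,L)$, where $M$ is a maximal cell and $L$ is a rank-2 flat of $M$ with $l\ge3$, correspond bijectively to walls $e$, with $l(L)=s_e$.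

*Proof.* From $(M,L)$ to a wall. The matroid $M|L$ is loopless of rank 2 with $l\ge3$ classes, so it is connected; it has no coloops. $M/L$ has rank 1 and is loopless because $L$ is a flat. Also $|[n]\setminus L|\ge2$: the complement of the rank-2 flat $L$ is a cocircuit, and if it had one element, this element would be a coloop of the connected matroid $M$. So the face $P_M\cap\{x(L)=2\}=P_{M|L\oplus M/L}$ is a wall with $A=[n]\setminus L$, $B=L$ and $s_e=l$.

From a wall to a pair. Let $e=U_{1,A}\oplus N$ with $N$ on $B$, and let $M$ be the maximal cell containing $e$ on the side $x(B)\le2$. Since $x(B)=2$ on $e$, we have $r_M(B)=2$. The face $P_M\cap\{x(B)=2\}$ is a proper face of $P_M$ that contains the face $e$ of dimension $n-2$, so it equals $e$. Hence $M|B\oplus M/B=U_{1,A}\oplus N$. Thus $M/B=U_{1,A}$ is loopless, $B$ is a rank-2 flat of $M$, and $M|B=N$ has $s_e\ge3$ classes. We return the pair $(M,B)$.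

The two assignments are inverse to each other: starting from $(M,L)$, the wall has $B=L$, and $M$ lies on the side $x(L)\le2$; starting from $e$, the face of $M$ at $x(B)=2$ is $e$. $\square$

**Rewriting (8) cell by cell.** The aim is to show that the left side of (8) is $\sum_MR(M)$. By (1), $\binom{s-5}2=15-5s+\frac12s(s-1)=15-5s+\frac12\sum_Ll(l-1)$, so
$$\psi(M)=\binom{s-5}2+\sum_L\Bigl((l-1)-\tfrac12l(l-1)\Bigr)=\binom{s-5}2-\frac12\sum_L(l-1)(l-2).$$
Lines with $l=2$ contribute $0$. By Lemma 4, $\sum_e(3s_e-8)=\sum_M\sum_{L:\,l\ge3}(3l-8)$. Since $(l-1)(l-2)-2(3l-8)=l^2-9l+18=(l-3)(l-6)$, identity (8) becomes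
$$\sum_MR(M)=V-2P+\binom{n-5}2-1. \tag{9}$$

In the example on $\Delta(3,5)$, $R(M_1)=\binom{-1}2=1$ and $R(M_2)=\binom02-0=0$, and the right side is $2-0+0-1=1$. On $\Delta(3,6)$ all three values are $0$, and $3-2+0-1=0$.

## $R\ge0$ and the upper bound

**Lemma 5.** Let $M$ be a connected matroid of rank 3 on $[n]$, $n\ge5$. Then $R(M)\ge0$, with equality iff $s\in\{5,6\}$ and every rank-2 flat has $l\le3$.

*Proof.* If a rank-2 flat $L$ had $l\ge s-1$, then $l=s-1$, and for the remaining class $p$ we would have $r(L)+r(p)=3$ and $L\cup p=[n]$, so $M=M|L\oplus M|p$ would be disconnected. So $l\le s-2$ for all $L$. Let $\phi(l)=\frac12(l-3)(l-6)$, so that $R(M)=\binom{s-5}2-\sum_{l\ge3}\phi(l)$ and $\phi(3),\phi(4),\phi(5),\phi(6)=0,-1,-1,0$. Let $l_0$ be the maximal $l$, attained at $L_0$, and $q=s-l_0\ge1$.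

Suppose $l_0\ge7$; here the long line $L_0$ must be compensated by $\binom{s-5}{2}$. A flat $L\ne L_0$ shares at most one class with $L_0$, so it has at least $l-1$ of the $q$ classes outside $L_0$. Each pair of these $q$ classes lies on one flat, so $\sum_{L\ne L_0}\binom{l-1}2\le\binom q2$. For $l\ge3$ we have $(l-1)(l-2)-(l-3)(l-6)=6l-16>0$, so $\phi(l)\le\binom{l-1}2$. Therefore
$$2R(M)\ge(l_0+q-5)(l_0+q-6)-(l_0-3)(l_0-6)-q(q-1).$$
The right side expands to $2l_0q-2l_0-10q+12=2(l_0-5)(q-1)+2>0$.

Suppose $l_0\le6$. Then $R(M)=\binom{s-5}2+\#\{L:l\in\{4,5\}\}\ge0$. This is $0$ iff $s\in\{5,6\}$ and no $L$ has $l\in\{4,5\}$. For $s\le6$ we have $l\le s-2\le4$, so the condition says that all $l\le3$. Finally, if $s\in\{5,6\}$, then $l_0\le4$, so the condition in the lemma falls in this second case. $\square$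

**Proof of the inequalities in Theorem B.** Lemma 1 gives $\delta\ge0$, and Lemma 5 gives $R(M)\ge0$. Substitute $P=V-1-d+\delta$ in (9):
$$\sum_MR(M)=V-2V+2+2d-2\delta+\binom{n-5}2-1,$$
which is (2). Hence $V\le\binom{n-5}2+2d+1$.

**Upper bound in Theorem A.** For a ray, $d=1$, so $V\le\binom{n-5}2+3$. Equality holds iff $\delta=0$, that is $V=P+2$, and $R(M)=0$ for all $M$; by Lemma 5 the latter says that each maximal cell has $5$ or $6$ parallel classes and no flat with $l\ge4$. As $l\le s-2\le 4$ then, this means no rank-2 flat containing $4$ classes. For $n=5$ we have the stronger bound $V\le2$ from (7). So both theorems are proved once we exhibit, for $n\ge6$, rays of spread $\binom{n-5}2+3$, and for $n=5$ one of spread $2$. The two-piece subdivision already settles $n=5$ as far as the number is concerned; it will reappear below from a Plücker vector.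

## Tripods in a plane

We now build weights from $m=n-3$ points in a plane, so that maximal cells are visible as points of the plane and the ray condition becomes a rigidity condition.

Let $H_c=\{(\xi,\eta,\zeta)\in\mathbb R^3:\xi+\eta+\zeta=c\}$. The *legs* of $p\in H_c$ are the half-lines ($t\ge0$)
$$\Lambda^\xi(p)=\{p+t(0,1,-1)\},\quad\Lambda^\eta(p)=\{p+t(-1,0,1)\},\quad\Lambda^\zeta(p)=\{p+t(1,-1,0)\}.$$
These are the three directions met in $\Delta(3,6)$. So, for $u\in H_c$:

* $u\in\Lambda^\xi(p)$ iff $\xi(u)=\xi(p)$ and $\eta(u)\ge\eta(p)$, equivalently $\zeta(u)\le\zeta(p)$;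
* $u\in\Lambda^\eta(p)$ iff $\eta(u)=\eta(p)$ and $\zeta(u)\ge\zeta(p)$, equivalently $\xi(u)\le\xi(p)$;
* $u\in\Lambda^\zeta(p)$ iff $\zeta(u)=\zeta(p)$ and $\xi(u)\ge\xi(p)$, equivalently $\eta(u)\le\eta(p)$.

**Definition.** Let $\mathcal P=\{p_4,\dots,p_n\}\subset H_c$ be $m=n-3$ distinct points. A *node* is a point $u\in H_c$ that lies in $\mathcal P$ or on two legs $\Lambda^\alpha(p)$, $\Lambda^\beta(q)$ with $\alpha\ne\beta$ and $p,q\in\mathcal P$. A *deformation* assigns to each $p_k$ a point $p_k'$, all in a common plane $H_{c'}$, such that for each node $u$ there is $u'\in H_{c'}$ with $u'=p_k'$ if $u=p_k$, and $\alpha(u')=\alpha(p_k')$ whenever $u\in\Lambda^\alpha(p_k)$. The configuration is *rigid* if every deformation has the form $p_k'=\lambda p_k+\tau$ with $\lambda\in\mathbb R$, $\tau\in\mathbb R^3$.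

Example: two points in $H_0$. For $p=(0,0,0)$ and $q=(1,1,-2)$ neither point is on a leg of the other. The only further node is $(0,1,-1)\in\Lambda^\xi(p)\cap\Lambda^\eta(q)$; the other five pairs of coordinates are excluded by the inequalities (for instance $\xi=1$, $\zeta=0$ would need $\zeta\le-2$). A node on just two legs imposes no condition, since $u'$ can be chosen with the two prescribed coordinates. So any two points $p',q'$ of a plane form a deformation: three nodes, but not rigid. If instead $q=(-1,0,1)\in\Lambda^\eta(p)$, then a deformation must have $\eta(q')=\eta(p')$, so $q'-p'\in\mathbb R(-1,0,1)$, and the configuration is rigid. Rigidity is bought by coincidences, and coincidences reduce the number of nodes. The constructions below must balance the two exactly.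

For $p\in H_c$ choose $\hat p\in\mathbb R^3$ with
$$\hat p_3-\hat p_1=\xi-\tfrac c3,\qquad\hat p_1-\hat p_2=\eta-\tfrac c3,\qquad\hat p_2-\hat p_3=\zeta-\tfrac c3 ;$$
the right sides sum to $0$, so $\hat p$ exists and is unique up to $\mathbb R(1,1,1)$; and each $\hat u\in\mathbb R^3$ comes from a point $u\in H_c$. Put $\operatorname{supp}_p(u)=\{a:\hat p_a-\hat u_a\text{ is minimal}\}\subseteq\{1,2,3\}$. Then
$$\{1,2\}\subseteq\operatorname{supp}_p(u)\iff u\in\Lambda^\eta(p),\quad\{2,3\}\subseteq\operatorname{supp}_p(u)\iff u\in\Lambda^\zeta(p),\quad\{1,3\}\subseteq\operatorname{supp}_p(u)\iff u\in\Lambda^\xi(p). \tag{10}$$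
For the first: $\hat p_1-\hat u_1=\hat p_2-\hat u_2$ says $\eta(p)=\eta(u)$, and $\hat p_3-\hat u_3\ge\hat p_1-\hat u_1$ says $\xi(p)\ge\xi(u)$. For the second: equality says $\zeta(p)=\zeta(u)$, and $\hat p_1-\hat u_1\ge\hat p_2-\hat u_2$ says $\eta(p)\ge\eta(u)$. For the third: equality says $\xi(p)=\xi(u)$, and $\hat p_2-\hat u_2\ge\hat p_3-\hat u_3$ says $\zeta(p)\ge\zeta(u)$. Also $\operatorname{supp}_p(u)=\{1,2,3\}$ iff $u=p$.

Every 3-subset of $[n]$ has the form $S=([3]\setminus A)\cup K$ with $A\subseteq[3]$, $K\subseteq\{4,\dots,n\}$, $|A|=|K|$. Define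
$$w_S=\min_\pi\sum_{k\in K}\hat p_{k,\pi(k)},\qquad\pi\text{ over the bijections }K\to A,$$
where $\hat p_k$ is the lift of $p_k$. So $w_{123}=0$, and exchanging $a\in[3]$ for $k$ in $123$ gives weight $\hat p_{ka}$.

Example: $p_4=(0,0,0)$, $p_5=(-1,0,1)$, $c=0$. Then $\hat p_4=(0,0,0)$, $\hat p_5=(1,1,0)$, and one finds $w_{235}=w_{135}=w_{345}=1$ and $w_S=0$ otherwise. This is the two-piece subdivision of $\Delta(3,5)$, along $x_3+x_5=1$.

**Proposition 6.** (a) $w\in\mathrm{Dr}(3,n)$; it is the valuation of the Plücker vector of a 3-dimensional linear space over a valued field of characteristic $0$, and its spread is at least the number of nodes. (b) If $\mathcal P$ is rigid and has at least two nodes, then $w$ generates a ray.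

**Step 1: a Plücker vector.** The aim is to see that $w\in\mathrm{Dr}(3,n)$. Over the Hahn series field $\mathbb C((t^{\mathbb R}))$ take the $3\times n$ matrix whose first three columns are the identity and whose other entries are $\gamma_{ka}t^{\hat p_{ka}}$ in row $a$, column $k$, with the $\gamma_{ka}\in\mathbb C$ algebraically independent over $\mathbb Q$. Its minor on the columns $S$ is, up to sign, $\sum_\pi\pm\prod_{k\in K}\gamma_{k,\pi(k)}t^{\hat p_{k,\pi(k)}}$. The terms with minimal exponent have coefficients that are distinct monomials in the $\gamma$'s, so they do not cancel, and the valuation of the minor is $w_S$. The 3-term Plücker relations $p_{Sij}p_{Slm}-p_{Sil}p_{Sjm}+p_{Sim}p_{Sjl}=0$ (here $|S|=1$) now show that the minimum of the three valuations is attained at least twice.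

**Step 2: a cell for every point of the plane.** Let $\hat u\in\mathbb R^3$, put $x_a=-\hat u_a$ for $a\in[3]$ and $x_k=\min_a(\hat p_{ka}-\hat u_a)$ for $k\ge4$. Then
$$w_S-x(S)=\sum_{a\in[3]}\hat u_a+\min_\pi\sum_{k\in K}\bigl(\hat p_{k,\pi(k)}-\hat u_{\pi(k)}-x_k\bigr)\ \ge\ \sum_{a\in[3]}\hat u_a,$$
because $-\sum_{a\in[3]\setminus A}x_a=\sum_{a\in[3]}\hat u_a-\sum_{a\in A}\hat u_a$. Equality holds iff some bijection $\pi:K\to A$ has $\pi(k)\in\operatorname{supp}_k(u)$ for all $k\in K$, where $\operatorname{supp}_k=\operatorname{supp}_{p_k}$. So these $S$ form a cell $M_u$ of the subdivision, it contains $123$, and it depends only on $u$.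

**Step 3: nodes give different maximal cells.** Consider the fundamental graph of $M_u$ with respect to the basis $\{1,2,3\}$: vertices $[n]$, an edge $a\!-\!k$ when $123-a+k$ is a basis, that is, when $a\in\operatorname{supp}_k(u)$. A matroid is connected iff a fundamental graph is connected (Oxley, *Matroid Theory*, Ch. 4). We need only one direction: an edge $a\!-\!k$ means that $a$ lies in the fundamental circuit of $k$, so $a$ and $k$ are in the same component; hence a connected graph forces a connected matroid. Every $k$ has nonempty support. So the graph is connected iff some support is $[3]$ or two different 2-element supports occur. By (10) this holds iff $u$ is a node. So $M_u$ is a maximal cell for each node $u$. To see that different nodes give different cells, normalize $\sum\hat u_a=0$. Then $w_S=x(S)$ on $M_u$, and for connected $M_u$ the $e_S$ span $\mathbb R^n$. So $M_u$ determines $x$, hence $\hat u$, hence $u$. This proves (a).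

**Step 4: every $S$ lies in some $M_u$.** This will let us recover all of $w'_S$ from exchanges of one element. Let $S=([3]\setminus A)\cup K$. By LP duality for the assignment problem there are $\hat u_a$ $(a\in A)$ and $x_k$ $(k\in K)$ with $\hat p_{ka}-\hat u_a-x_k\ge0$ for all $a\in A,k\in K$ and equality along an optimal matching $\pi$. Choose $\hat u_a$ very negative for $a\in[3]\setminus A$. Then $\hat p_{ka}-\hat u_a$ is very large for these $a$, so $x_k=\min_{a\in[3]}(\hat p_{ka}-\hat u_a)$, attained at $a=\pi(k)$, for each $k\in K$. So $\pi(k)\in\operatorname{supp}_k(u)$ and $S\in M_u$.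

**Step 5: an element of $W$ is a deformation.** Let $W$ be as in the proof of Lemma 1 and $w'\in W$. Modulo lineality assume $w'_{123}=0$. Put $p'_{ka}=w'_{123-a+k}$. Each $M_u$ is contained in a maximal cell, so there is $x'\in\mathbb R^n$ with $w'_S=x'(S)$ on $M_u$. Subtracting $w'_{123}=0$ gives $p'_{ka}=x'_k-x'_a$ for $a\in\operatorname{supp}_k(u)$. Hence if $S\in M_u$ with matching $\pi$, then $w'_S-w'_{123}=\sum_{k\in K}x'_k-\sum_{a\in A}x'_a$, that is
$$w'_S=\sum_{k\in K}p'_{k,\pi(k)},\qquad\text{and likewise}\qquad w_S=\sum_{k\in K}\hat p_{k,\pi(k)} \tag{11}$$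
(apply the same to $w\in W$). For a node $u$ put $u'_a=-x'_a$. Then $p'_{ka}-p'_{kb}=u'_a-u'_b$ for $a,b\in\operatorname{supp}_k(u)$. Pass to the coordinates $\xi'=p'_3-p'_1$, $\eta'=p'_1-p'_2$, $\zeta'=p'_2-p'_3$, for the $p'_k$ and the $u'$; they lie in $H_0$. By (10), $u\in\Lambda^\alpha(p_k)$ implies that $u'$ and $p'_k$ have equal $\alpha$-coordinate; and $u=p_k$ implies full support, so $u'=p'_k$. So we have a deformation.

**Step 6: rigidity leaves one parameter.** By rigidity the points are $\lambda p_k+\tau$. Thus $\xi'_k=\lambda(\xi(p_k)-\frac c3)+(\tau_1+\lambda\frac c3)$, and similarly for the other coordinates. Since all coordinate sums are $0$, the three constants $\tau_i+\lambda\frac c3$ sum to $0$, so they are the differences of some $\hat\tau\in\mathbb R^3$. Hence $p'_{ka}=\lambda\hat p_{ka}+\hat\tau_a+\mu_k$ for some $\mu_k\in\mathbb R$. By Step 4 and (11), for every $S$,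
$$w'_S=\lambda w_S+\sum_{a\in[3]\setminus S}\hat\tau_a+\sum_{k\in S\setminus[3]}\mu_k .$$
The last two sums form a vector in the lineality space: the first one is the constant $\sum_{a\in[3]}\hat\tau_a$ minus $\sum_{a\in S\cap[3]}\hat\tau_a$, and a constant is a multiple of $S\mapsto x(S)$ with $x=e_{[n]}$. So $\dim W\le n+1$. There are at least two nodes, so the subdivision is nontrivial and $w$ is not in the lineality space. So $\dim W=n+1$, that is $d=1$. $\square$

It remains to give a rigid configuration with $2$ nodes for $m=2$ and, for each $m\ge3$, a rigid configuration with at least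
$$\nu(m)=\tfrac12(m^2-5m+12)=\binom{m-2}2+3=\binom{n-5}2+3\qquad(n=m+3)$$
nodes.

## Triangles with zigzag tails

**Definition.** Let $c>0$. A *zigzag in $[0,c)$* is a sequence $(x_1,\dots,x_r)$ with $r\ge1$, $x_1=0$, $x_i\in(0,c)$ for $i\ge2$, and $x_{i+1}$ strictly between $x_{i-1}$ and $x_i$ for $2\le i<r$.

An example is $(0,3,1,2)$ in $[0,4)$. The open intervals between consecutive terms are nested: $x_{i+2}$ lies between $x_i$ and $x_{i+1}$. Since $x_2>x_1$, the odd-indexed terms are the left ends and the even-indexed ones the right ends. So for $b>a$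
$$x_b>x_a\ \text{ if }a\text{ is odd},\qquad x_b<x_a\ \text{ if }a\text{ is even}. \tag{12}$$

Let $x,y,z$ be zigzags in $[0,c)$ of lengths $r_1,r_2,r_3$. Let $X_1=(0,0,c)$, and let $X_{i+1}$ be the point with $\xi=x_{i+1}$ on $\Lambda^\zeta(X_i)$ for $i$ odd, on $\Lambda^\eta(X_i)$ for $i$ even. It exists by (12), because $\xi$ increases along $\Lambda^\zeta$ and decreases along $\Lambda^\eta$. The rotation $\sigma(\xi,\eta,\zeta)=(\zeta,\xi,\eta)$ sends $(0,1,-1)\mapsto(-1,0,1)\mapsto(1,-1,0)\mapsto(0,1,-1)$, so it maps legs $\Lambda^\xi\to\Lambda^\eta\to\Lambda^\zeta\to\Lambda^\xi$. Build a chain from $y$ in the same way as the $X_i$ from $x$ and apply $\sigma$ to get $Y_1,\dots,Y_{r_2}$; build a chain from $z$ and apply $\sigma^2$ to get $Z_1,\dots,Z_{r_3}$. Then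
$$X_1=(0,0,c),\ Y_1=(c,0,0),\ Z_1=(0,c,0),\qquad\xi(X_i)=x_i,\ \eta(Y_i)=y_i,\ \zeta(Z_i)=z_i .$$
Let $\mathcal P$ be the set of all these points, $m=r_1+r_2+r_3$, and let $\tau$ be the number of triples $(i,j,k)$ with $x_i+y_j+z_k=c$. The corners satisfy
$$X_1\in\Lambda^\eta(Y_1),\qquad Z_1\in\Lambda^\xi(X_1),\qquad Y_1\in\Lambda^\zeta(Z_1). \tag{13}$$

Example: $c=2$, $x=y=z=(0,1)$. The points are $(0,0,2)$, $(1,-1,2)$, $(2,0,0)$, $(2,1,-1)$, $(0,2,0)$, $(-1,2,1)$. The triples of values are $(1,1,0),(1,0,1),(0,1,1)$, so $\tau=3=m-3$. These three triples, as points, are nodes lying on three legs each.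

**Lemma 7.** The $m$ points are distinct, and there are at least $\frac{m^2-m}2-2\tau$ nodes.

**Step 1: the points are distinct.** A step from $X_i$ with $i$ odd keeps $\zeta$ and lowers $\eta$; a step with $i$ even keeps $\eta$ and raises $\zeta$. So along the chain $\zeta$ is nondecreasing from $c$ and $\eta$ is nonincreasing from $0$, and the first step makes $\eta$ negative. For $i\ge2$ therefore
$$\xi(X_i)>0,\ \eta(X_i)<0,\ \zeta(X_i)\ge c,$$
and applying $\sigma$,
$$\xi(Y_i)\ge c,\ \eta(Y_i)>0,\ \zeta(Y_i)<0,\qquad \xi(Z_i)<0,\ \eta(Z_i)\ge c,\ \zeta(Z_i)>0 .$$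
Within a chain the points differ because the terms of a zigzag are distinct by (12). Points with index $\ge2$ in different chains have different negative coordinates, and the three corners are distinct with no negative coordinate.

**Step 2: middle nodes.** The point $(x_i,y_j,c-x_i-y_j)$ lies on $\Lambda^\xi(X_i)$, since $y_j\ge0\ge\eta(X_i)$, and on $\Lambda^\eta(Y_j)$, since $x_i<c\le\xi(Y_j)$. Cyclically, $(c-y_j-z_k,y_j,z_k)\in\Lambda^\eta(Y_j)\cap\Lambda^\zeta(Z_k)$ and $(x_i,c-x_i-z_k,z_k)\in\Lambda^\zeta(Z_k)\cap\Lambda^\xi(X_i)$. Within each of the three types the points are distinct. A point of two types has all three coordinates of the form $x_i,y_j,z_k$, so it is of all three types and corresponds to one triple counted by $\tau$; conversely each triple gives such a point. So there are $r_1r_2+r_2r_3+r_1r_3-2\tau$ distinct middle nodes. Each middle node has two coordinates in $[0,c)$. For $i\ge2$, $X_i$ has $\eta<0$ and $\zeta\ge c$, so it is not a middle node, and likewise for $Y_i,Z_i$. The corners $X_1,Y_1,Z_1$ are middle nodes (use $x_1=y_1=z_1=0$).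 So exactly three middle nodes lie in $\mathcal P$.

**Step 3: chain nodes.** A later point of the chain also sees earlier points. For $1\le a\le b-2$, $b\le r_1$, let $v_{a,b}\in H_c$ be the point with $\xi=x_b$ and with $\zeta=\zeta(X_a)$ if $a$ is odd, $\eta=\eta(X_a)$ if $a$ is even. It lies on $\Lambda^\xi(X_b)$ because $\zeta(X_a)\le\zeta(X_b)$, respectively $\eta(X_a)\ge\eta(X_b)$. It lies on $\Lambda^\zeta(X_a)$ for $a$ odd, as $x_b>x_a$, and on $\Lambda^\eta(X_a)$ for $a$ even, as $x_b<x_a$. So it is a node.

**Step 4: the chain nodes are new.** Fix $b$, and for $1\le a\le b-1$ put $f(a)=\zeta(X_a)$ if $a$ is odd and $f(a)=c-x_b-\eta(X_a)$ if $a$ is even. For $a\le b-2$ this is $\zeta(v_{a,b})$. Also $f(b-1)=\zeta(X_b)$: the step from $X_{b-1}$ to $X_b$ keeps $\zeta$ if $b-1$ is odd and keeps $\eta$ if $b-1$ is even. Let $a+1\le b-1$.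

* If $a$ is odd, then $\zeta(X_{a+1})=\zeta(X_a)$, so $\eta(X_{a+1})=c-x_{a+1}-\zeta(X_a)$ and $f(a+1)=f(a)+x_{a+1}-x_b>f(a)$ by (12), as $a+1$ is even.
* If $a$ is even, then $\eta(X_{a+1})=\eta(X_a)$, so $f(a)=c-x_b-\eta(X_{a+1})=f(a+1)-(x_b-x_{a+1})<f(a+1)$ by (12), as $a+1$ is odd.

So $f$ is strictly increasing. For fixed $b$ the $v_{a,b}$ are distinct and differ from $X_b$. For different $b$ the $\xi$-coordinates $x_b$ differ. So all $v_{a,b}$ are distinct and differ from all $X_i$. They satisfy $\xi=x_b>0$ (as $b\ge3$), $\zeta\ge f(1)=c$, and hence $\eta<0$. So they are not middle nodes, not $Y_i$ (where $\zeta\le0$) and not $Z_i$ (where $\zeta=z_i<c$). There are $\sum_{b=3}^{r_1}(b-2)=\binom{r_1-1}2$ of them. Cyclically there are $\binom{r_2-1}2$ nodes with $\xi\ge c,\eta>0,\zeta<0$ and $\binom{r_3-1}2$ nodes with $\xi<0,\eta\ge c,\zeta>0$, new in the same sense. The three sign patterns are incompatible, so all are distinct.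

**Step 5: the total.** Adding the $m$ points of $\mathcal P$, the middle nodes outside $\mathcal P$ and the chain nodes, we get
$$m+\Bigl(\sum_{i<j}r_ir_j-2\tau-3\Bigr)+\sum_i\binom{r_i-1}2 .$$
Since $\sum_{i<j}r_ir_j+\frac12\sum_i(r_i^2-3r_i+2)=\frac12m^2-\frac32m+3$, the total is $m+\frac12m^2-\frac32m+3-3-2\tau=\frac12(m^2-m)-2\tau$. $\square$

With $\tau=m-3$ this is exactly $\frac12(m^2-m)-2(m-3)=\nu(m)$. So we want zigzags with $m-3$ triples, and these triples must suffice for rigidity.

**Lemma 8.** Given a deformation of a triangle configuration, a translation achieves $X_1'=(0,0,c')$, $Y_1'=(c',0,0)$, $Z_1'=(0,c',0)$. Put $x_i'=\xi(X_i')$, $y_i'=\eta(Y_i')$, $z_i'=\zeta(Z_i')$ and $\lambda=c'/c$. Then $x_1'=y_1'=z_1'=0$, and $x_i'+y_j'+z_k'=c'$ whenever $x_i+y_j+z_k=c$. If $x_i'=\lambda x_i$, $y_i'=\lambda y_i$, $z_i'=\lambda z_i$ for all $i$, then $p'=\lambda p$ for all $p\in\mathcal P$.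

*Proof.* The corners are nodes, so (13) gives $\eta(X_1')=\eta(Y_1')=:\beta$, $\xi(Z_1')=\xi(X_1')=:\alpha$, $\zeta(Y_1')=\zeta(Z_1')=:\gamma$. After translation by $-(\alpha,\beta,\gamma)$ each corner has two zero coordinates, and the third one is the constant $c'$ of the new plane. In particular $x_1'=y_1'=z_1'=0$. If $x_i+y_j+z_k=c$, then the node $u=(x_i,y_j,z_k)$ lies on $\Lambda^\xi(X_i)$, $\Lambda^\eta(Y_j)$ and $\Lambda^\zeta(Z_k)$ by Step 2 of Lemma 7. So $u'=(x_i',y_j',z_k')$ lies in $H_{c'}$. Finally, $X_{i+1}$ is a node on $\Lambda^\zeta(X_i)$ or $\Lambda^\eta(X_i)$, so $\zeta(X_{i+1}')=\zeta(X_i')$, respectively $\eta(X'_{i+1})=\eta(X_i')$. If $X_i'=\lambda X_i$ and $\xi(X_{i+1}')=\lambda x_{i+1}$, then two coordinates of $X_{i+1}'$ agree with those of $\lambda X_{i+1}$, and so does the third, since $c'=\lambda c$. Induction gives $X_i'=\lambda X_i$ for all $i$; the chains $Y,Z$ are the same. $\square$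

Only (13) was used for the normalization, so it is available for any configuration containing the three corners.

## Two infinite families

We write $x'(v),y'(v),z'(v)$ for the primed number that belongs to the value $v$ of the zigzag.

**Family A: $m=2j+2$, $j\ge2$.** Let $c=j$, $x=y=(0,j-1,1,j-2,2,\dots)$, running through all of $\{0,\dots,j-1\}$, and $z=(0,1)$. These are zigzags, of total length $j+j+2$. Triples with $z=0$ have $x+y=j$, and there are $j-1$ of them; triples with $z=1$ have $x+y=j-1$, and there are $j$. So $\tau=2j-1=m-3$.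

Rigidity: for $1\le v\le j-1$ Lemma 8 gives $x'(v)+y'(j-v)=c'$ and $x'(v)+y'(j-1-v)+z'(1)=c'$. Subtract and put $i=j-v$: $y'(i)-y'(i-1)=z'(1)$ for $1\le i\le j-1$. As $y'(0)=0$, $y'(i)=i\,z'(1)$. The triple $(0,j-1,1)$ gives $(j-1)z'(1)+z'(1)=c'$, so $z'(1)=c'/j=\lambda$ and $y'(i)=\lambda i$. Then $x'(v)=c'-y'(j-v)=\lambda v$ for $1\le v\le j-1$. By Lemma 8 the configuration is rigid.

**Family B: $m=2j+5$, $j\ge2$.** Let $c=2j$. Let $x=y$ consist of $(0,2j-2,2,2j-4,\dots)$, running through all of $\{0,2,\dots,2j-2\}$, followed by $\nu$, the odd element of $\{j-1,j\}$. Let $z=(0,2,1)$. In the even part the term at position $2t+1$ is $2t$ and the term at position $2t$ is $2j-2t$. So for $j$ even the last two even terms are $j-2,\,j$, and $\nu=j-1$ lies between them; for $j$ odd they are $j+1,\,j-1$, and $\nu=j$ lies between them. So these are zigzags, of total length $2(j+1)+3$. Put $e=2j-1-\nu$. This is $j$ for $j$ even and $j-1$ for $j$ odd: an even number in $\{0,2,\dots,2j-2\}$. The triples are: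

* $z=0$, $x+y=2j$: $j-1$ with $x,y$ even, and $(\nu,\nu,0)$ if $\nu=j$;
* $z=2$, $x+y=2j-2$: $j$ with $x,y$ even, and $(\nu,\nu,2)$ if $\nu=j-1$;
* $z=1$, $x+y=2j-1$: exactly one of $x,y$ is odd, so $(\nu,e,1)$ and $(e,\nu,1)$.

So $\tau=(j-1)+j+1+2=2j+2=m-3$.

Rigidity: the triples with $x,y$ even are those of Family A with all values doubled. The same computation gives $y'(2i)=i\,z'(2)$, then $j\,z'(2)=c'$ from $(0,2j-2,2)$, so $z'(2)=c'/j=2\lambda$, and $x'(2i)=y'(2i)=2i\lambda$. The two triples with $z=1$ give $x'(\nu)+\lambda e+z'(1)=c'=\lambda e+y'(\nu)+z'(1)$, so $x'(\nu)=y'(\nu)$. If $\nu=j$, the triple $(\nu,\nu,0)$ gives $x'(\nu)=c'/2=\lambda j$. If $\nu=j-1$, the triple $(\nu,\nu,2)$ gives $x'(\nu)=\frac12(c'-2\lambda)=\lambda(j-1)$. In both cases $x'(\nu)=y'(\nu)=\lambda\nu$, and then $z'(1)=c'-\lambda(\nu+e)=\lambda$. By Lemma 8 the configuration is rigid.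

By Lemma 7 both families have at least $\nu(m)$ nodes. They cover $m=6,8,10,\dots$ and $m=9,11,13,\dots$.

## The remaining cases $m=2,3,4,5,7$

**$m=2$** ($c=0$). The points $(0,0,0)$ and $(-1,0,1)$ were shown to be rigid; they are two nodes.

**$m=3$** ($c=1$). Take the triangle configuration with $r_1=r_2=r_3=1$: the three corners. There are three nodes, $\nu(3)=3$, and rigidity is Lemma 8, since all $x_i,y_i,z_i$ are $0$.

**$m=4$** ($c=1$). Take the corners $X_1=(0,0,1)$, $Y_1=(1,0,0)$, $Z_1=(0,1,0)$ and $T=(-1,1,1)$. Besides (13) we have $T\in\Lambda^\eta(Z_1)$ ($\eta=1$ for both, $\zeta(T)=1\ge0$) and $X_1\in\Lambda^\zeta(T)$ ($\zeta=1$ for both, $\xi(X_1)=0\ge-1$). The four points are $4=\nu(4)$ nodes. After the normalization of Lemma 8, $\eta(T')=\eta(Z_1')=c'$ and $\zeta(T')=\zeta(X_1')=c'$, so $T'=(-c',c',c')=c'T$. Rigid.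

**$m=5$** ($c=0$). Take
$$q_0=(0,0,0),\quad q_1=(1,0,-1),\quad q_2=(0,-1,1),\quad q_3=(1,-2,1),\quad q_4=(2,-1,-1).$$
The incidences are $q_0\in\Lambda^\eta(q_1)\cap\Lambda^\xi(q_2)$ (as $\zeta$: $0\ge-1$; $\eta$: $0\ge-1$), $q_1\in\Lambda^\xi(q_3)$ ($\eta$: $0\ge-2$), $q_2\in\Lambda^\eta(q_4)$ ($\zeta$: $1\ge-1$), $q_3\in\Lambda^\zeta(q_2)$ ($\xi$: $1\ge0$), $q_4\in\Lambda^\zeta(q_1)$ ($\xi$: $2\ge1$). A further node is $u=(1,-1,0)\in\Lambda^\xi(q_3)\cap\Lambda^\eta(q_4)\cap\Lambda^\zeta(q_0)$ (as $-1\ge-2$ in $\eta$, $0\ge-1$ in $\zeta$, $1\ge0$ in $\xi$). That is six nodes, $\nu(5)=6$. Rigidity: translate so that $q_0'=0$; the plane is then $H_0$. Using the incidences in order, $q_1'=(a,0,-a)$, $q_2'=(0,-b,b)$, $q_3'=(a,-a-b,b)$ (from $\xi(q_1')$ and $\zeta(q_2')$), $q_4'=(a+b,-b,-a)$ (from $\eta(q_2')$ and $\zeta(q_1')$), and $u'=(a,-b,0)$. Since $u'\in H_0$, $a=b$, and $q_i'=aq_i$ for all $i$.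

**$m=7$** ($c=3$). Take the corners $X_1=(0,0,3)$, $Y_1=(3,0,0)$, $Z_1=(0,3,0)$ and
$$X_2=(1,-1,3)\in\Lambda^\zeta(X_1),\quad Y_2=(3,2,-2)\in\Lambda^\xi(Y_1),\quad Z_2=(-1,3,1)\in\Lambda^\eta(Z_1),\quad U=(-1,2,2)\in\Lambda^\eta(Y_2);$$
also $Z_2\in\Lambda^\xi(U)$, and (13) holds. (The inequalities are $\xi$: $1\ge0$; $\eta$: $2\ge0$; $\zeta$: $1\ge0$; $\zeta$: $2\ge-2$; $\eta$: $3\ge2$.) There are six further nodes:

* $(1,2,0)\in\Lambda^\xi(X_2)\cap\Lambda^\eta(Y_2)\cap\Lambda^\zeta(Z_1)$, by $\eta$: $2\ge-1$, $\zeta$: $0\ge-2$, $\xi$: $1\ge0$;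
* $(0,2,1)\in\Lambda^\xi(X_1)\cap\Lambda^\eta(Y_2)\cap\Lambda^\zeta(Z_2)$, by $\eta$: $2\ge0$, $\zeta$: $1\ge-2$, $\xi$: $0\ge-1$;
* $(1,0,2)\in\Lambda^\xi(X_2)\cap\Lambda^\eta(Y_1)\cap\Lambda^\zeta(U)$, by $\eta$: $0\ge-1$, $\zeta$: $2\ge0$, $\xi$: $1\ge-1$;
* $(2,0,1)\in\Lambda^\eta(Y_1)\cap\Lambda^\zeta(Z_2)$, by $\zeta$: $1\ge0$, $\xi$: $2\ge-1$;
* $(0,1,2)\in\Lambda^\xi(X_1)\cap\Lambda^\zeta(U)$, by $\eta$: $1\ge0$, $\xi$: $0\ge-1$;
* $(1,1,1)\in\Lambda^\xi(X_2)\cap\Lambda^\zeta(Z_2)$, by $\eta$: $1\ge-1$, $\xi$: $1\ge-1$.

In total $7+6=13=\nu(7)$ nodes. Rigidity: normalize the corners as in Lemma 8. Then $X_2'=(a,-a,c')$, $Y_2'=(c',b,-b)$, $Z_2'=(-d,c',d)$ for some $a,b,d$, and $U'=(-d,b,c'+d-b)$ from $\eta(U')=\eta(Y_2')$ and $\xi(U')=\xi(Z_2')$. The first three further nodes lie on three legs each and give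
$$a+b=c',\qquad b+d=c',\qquad a+(c'+d-b)=c'.$$
Hence $a=d$, $b=a+d=2a$, $c'=3a$, and $p'=ap$ for all seven points. Rigid.

**End of the proof of Theorems A and B.** In all cases Proposition 6 gives a ray of $\mathrm{Dr}(3,m+3)$, generated by the valuation of a Plücker vector over a field of characteristic $0$, with spread at least $2$ for $m=2$ and at least $\nu(m)=\binom{n-5}2+3$ for $m\ge3$. By the upper bound the spread equals this value. This proves Theorem A. It also shows that for $n\ge6$ the maximal spread of a ray is $\binom{n-5}2+3$, so the characterization of equality obtained with the upper bound is the last statement of Theorem B. $\blacksquare$
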